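\title{Sums of two numbers with prescribed irrationality exponents}

\begin{abstract}
Let $\mathcal W_\lambda$ be the set of irrational real numbers with irrationality exponent $\lambda\in[2,\infty]$. We determine the Hausdorff dimension of the complement of the sumset $\mathcal W_\alpha+\mathcal W_\beta$ for all $2\le\beta\le\alpha\le\infty$. The complement is empty if $\alpha=\beta$ and equals $\mathbb Q$ if $\beta<\alpha\le\beta^2+\beta<\infty$. In all other cases it has positive dimension, given by an explicit formula; for $\alpha=\infty>\beta$ the dimension is $2/\beta$. This disproves the conjecture that the dimension is always $0$. The lower bounds come from numbers with good rational approximations at all scales. The upper bounds come from a construction which writes $x$ as a sum of the required kind unless the convergents of $x$ block every large scale.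
\end{abstract}

\section{Introduction}\label{sec:intro}

For an irrational real number $\xi$, the \emph{irrationality exponent} $\mu(\xi)$ is the supremum of all $\mu>0$ such that
\[
\Bigl|\xi-\frac pq\Bigr|<q^{-\mu}
\]
has infinitely many solutions in integers $p,q$ with $q\ge1$. It measures how small the error of a rational approximation to $\xi$ can be, as a power of the denominator. Dirichlet's theorem gives $\mu(\xi)\ge2$, so the irrational numbers are partitioned into the level sets
\[
\mathcal W_\lambda=\{\xi\in\mathbb R\setminus\mathbb Q:\ \mu(\xi)=\lambda\},\qquad \lambda\in[2,\infty].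
\]
The set $\mathcal W_\infty$ consists of the Liouville numbers, and $\mathcal W_2$ of the irrational numbers that are not very well approximable. The sizes of these sets are very different. By the Borel--Cantelli lemma $\mathcal W_2$ has full Lebesgue measure. By the Jarn\'{\i}k--Besicovitch theorem the numbers with $\mu(\xi)\ge\lambda$ form a set of Hausdorff dimension $2/\lambda$, so $\mathcal W_\lambda$ is thin for large $\lambda$, and $\dim\mathcal W_\infty=0$. Here and below $\dim$ is Hausdorff dimension.

For $A,B\subseteq\mathbb R$ let $A+B=\{a+b:a\in A,\ b\in B\}$ and $A^c=\mathbb R\setminus A$. Which real numbers lie in $\mathcal W_\alpha+\mathcal W_\beta$? A number $x$ does so exactly when $\mathcal W_\alpha$ meets $x-\mathcal W_\beta$, and the simplest cases suggest that this is hard to avoid. If $\alpha=\beta=2$, both sets have full measure, so $\mathcal W_2+\mathcal W_2=\mathbb R$. If $\alpha=\beta=\infty$, a theorem of Erd\H{o}s \cite{Erdos} states that every real number is a sum of two Liouville numbers, although the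 summands come from a set of dimension $0$. If $\beta=2$ and $\xi_0\in\mathcal W_\alpha$, the translate $\xi_0+\mathcal W_2$ alone has full measure. There is one visible obstruction: for rational $x$ the numbers $\xi$ and $x-\xi$ have the same exponent, so no rational number lies in $\mathcal W_\alpha+\mathcal W_\beta$ when $\alpha\ne\beta$. One would guess that only the rationals, and perhaps numbers as close to them as Liouville numbers, are missed. The following conjecture is posed in \cite{Schleischitz}.

\begin{quote}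
\textbf{Conjecture.} \emph{For any $\lambda_0,\lambda_1\in[2,\infty]$, the set $(\mathcal W_{\lambda_0}+\mathcal W_{\lambda_1})^c$ has Hausdorff dimension $0$.}
\end{quote}

The conjecture is false, and the dimension can be computed for every pair. The sumset is symmetric in the two exponents, so we write $\alpha$ for the larger one and $\beta$ for the smaller one.

\begin{theorem}\label{thm:main}
Let $2\le\beta\le\alpha\le\infty$ and $\mathcal E=(\mathcal W_\alpha+\mathcal W_\beta)^c$.
\begin{enumerate}
\item[(1)] If $\alpha=\beta$, then $\mathcal E=\emptyset$. If $\beta<\alpha<\infty$ and $\alpha\le\beta^2+\beta$, then $\mathcal E=\mathbb Q$.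
\item[(2)] If $\beta^2+\beta<\alpha\le2\beta^2$, then
\[
\dim\mathcal E=\frac{\alpha-\beta^2-\beta}{\beta(\alpha-2\beta)}>0 .
\]
\item[(3)] If $2\beta^2\le\alpha<\infty$, then
\[
\dim\mathcal E=\left(\frac{(\alpha-\beta)\sqrt{2/\beta}-\sqrt{\alpha(\beta-2)+2\beta}}{\alpha}\right)^{2}>0 .
\]
\item[(4)] If $\alpha=\infty>\beta$, then $\dim\mathcal E=2/\beta>0$.
\end{enumerate}
Thus $\dim\mathcal E=0$ if and only if $\alpha=\beta=\infty$, or $\alpha<\infty$ and $\alpha\le\beta(\beta+1)$.
\end{theorem}

For $\beta=2$ the theorem reads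
\[
\dim(\mathcal W_\alpha+\mathcal W_2)^c=
\begin{cases}
0, & 2\le\alpha\le6,\\[2pt]
\dfrac{\alpha-6}{2(\alpha-4)}, & 6<\alpha\le8,\\[8pt]
(1-4/\alpha)^2, & 8\le\alpha<\infty,\\[2pt]
1, & \alpha=\infty.
\end{cases}
\]
In particular $(\mathcal W_\infty+\mathcal W_2)^c$ is a null set of full dimension. For general $\beta$, the formulas in (2) and (3) both give $1/(2\beta)$ at $\alpha=2\beta^2$, and the formula in (3) tends to $2/\beta$ as $\alpha\to\infty$.

One mechanism governs all cases. If $x=\xi+\eta$, if $p/q$ is close to $\xi$ and $a/b$ is close to $x$, then $a/b-p/q$ is close to $\eta$ and has denominator $bq$. Section~\ref{sec:obstruction} shows that this forces $\mu(\eta)>\beta$ when $x$ has good approximations $a/b$ at all scales, and Section~\ref{sec:cantor} shows that such $x$ form a set of positive dimension. These two sections alone disprove the conjecture, and they contain all lower bounds. Sections~\ref{sec:admissible}--\ref{sec:iteration} prove a converse: if the convergents of $x$ leave arbitrarily large scales free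 for $q$, then $x\in\mathcal W_\alpha+\mathcal W_\beta$. Parts (1) and (4) follow in Section~\ref{sec:parts14}. In Section~\ref{sec:cover} we cover the numbers without free scales and express $\dim\mathcal E$ as a maximum over one parameter, which is evaluated in Section~\ref{sec:eval}.

\section{Conventions and standard facts}\label{sec:prelim}

We write $|A|$ for the Lebesgue measure of a set $A$ and $\#A$ for its cardinality. A fraction $u/v$ always has $v\ge1$; it is \emph{reduced} if $\gcd(u,v)=1$. The notation $f\ll g$ means $f=O(g)$.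

\begin{lemma}\label{lem:exponent}
\begin{enumerate}
\item[(a)] For irrational $\xi$, the exponent $\mu(\xi)$ does not change if only reduced fractions $p/q$ are admitted in its definition.
\item[(b)] Let $\eta\in\mathbb R$, $\lambda>1$, $A>0$, and let $r_k/s_k$ be fractions with $s_k\to\infty$ and $|\eta-r_k/s_k|\le As_k^{-\lambda}$. If $\eta$ is irrational, then $\mu(\eta)\ge\lambda$. If $\eta\ne r_k/s_k$ for all $k$, then $\eta$ is irrational.
\item[(c)] If $x$ is rational and $\xi$ is irrational, then $\mu(x-\xi)=\mu(\xi)$.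
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Reducing a solution of $|\xi-p/q|<q^{-\mu}$ gives a solution, and a reduced fraction $u/v$ arises in this way from finitely many solutions, because $|\xi-u/v|>0$ bounds $q$.

(b) For $\mu<\lambda$ we have $As_k^{-\lambda}<s_k^{-\mu}$ for large $k$, which gives the first claim. If $\eta=u/v\ne r_k/s_k$, then $1/(vs_k)\le As_k^{-\lambda}$, which fails for large $k$.

(c) Let $x=a/b$. If $|\xi-p/q|<q^{-\mu}$, then $a/b-p/q$ is a fraction with denominator $bq$ at distance less than $b^\mu(bq)^{-\mu}$ from $x-\xi$. By (b), $\mu(x-\xi)\ge\mu(\xi)$, and the reverse inequality follows by symmetry.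
\end{proof}

\subsection*{Counting fractions}
Two distinct rational numbers with denominators at most $V$ differ by at least $V^{-2}$. Hence
\begin{equation}\label{eq:spacing}
\text{an interval of length $L$ contains at most $V^2L+1$ rationals with denominator $\le V$.}
\end{equation}
If a point of an interval $G$ of length at most $L$ is within $\rho$ of a rational number, that number lies in an interval of length $L+2\rho$. So \eqref{eq:spacing} gives
\begin{equation}\label{eq:nbhd}
\bigl|\{y\in G:\ |y-u/v|\le\rho\ \text{ for some } u/v \text{ with } v\le V\}\bigr|\le 2\rho\bigl(V^2(L+2\rho)+1\bigr).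
\end{equation}
Finally, let $I$ be an interval of length at most $1$ and $\varepsilon>0$. For each $n$ at most $4n$ fractions $u/n$ lie within $1$ of $I$, so
\begin{equation}\label{eq:tail}
\bigl|\{y\in I:\ |y-u/n|<n^{-2-\varepsilon}\ \text{ for some } u/n \text{ with } n\ge T\}\bigr|\le8\sum_{n\ge T}n^{-1-\varepsilon}\longrightarrow0
\end{equation}
as $T\to\infty$.

We use Dirichlet's theorem in the following form: for $y\in\mathbb R$ and real $N\ge1$ there is a reduced fraction $r/s$ with $s\le N$ and $|y-r/s|\le1/(sN)$.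

\subsection*{Continued fractions}
For irrational $x$ let $c_m/d_m$, $m\ge0$, be the convergents of its continued fraction. They are reduced, $1=d_0\le d_1<d_2<\cdots$, and:
\begin{enumerate}
\item[(C1)] $\dfrac1{2d_md_{m+1}}\le\Bigl|x-\dfrac{c_m}{d_m}\Bigr|<\dfrac1{d_md_{m+1}}$;
\item[(C2)] if $1\le b<d_{m+1}$, then $|bx-a|\ge|d_mx-c_m|\ge\dfrac1{2d_{m+1}}$ for all $a\in\mathbb Z$;
\item[(C3)] (Legendre) if $|x-a/b|<1/(2b^2)$, then $a/b$ is equal to a convergent;
\item[(C4)] $d_{m+2}\ge2d_m$, so only $O(\log H)$ indices $m$ have $d_m\le H$.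
\end{enumerate}

\subsection*{Hausdorff dimension}
For $F\subseteq\mathbb R$, $\dim F$ is the infimum of all $t>0$ such that for every $\delta>0$ the set $F$ has a cover by intervals $V_i$ of length at most $\delta$ with $\sum_i|V_i|^t\le\delta$. The dimension is monotone, at most $1$, equal to $0$ for countable sets, and $\dim\bigcup_iF_i=\sup_i\dim F_i$ for countable unions. Lower bounds come from the \emph{mass distribution principle}: if a Borel probability measure $\varrho$ is supported on $F$ and $\varrho(V)\ll|V|^t$ for all short intervals $V$, then $\dim F\ge t$. The Jarn\'{\i}k--Besicovitch theorem states that for $\tau>2$ the set of $x$ with $|x-p/q|<q^{-\tau}$ for infinitely many $p/q$ has dimension $2/\tau$. It contains $\{x\notin\mathbb Q:\mu(x)\ge\beta\}$ whenever $\tau<\beta$, so the latter set has dimension at most $2/\beta$ for $\beta>2$.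

\section{The obstruction}\label{sec:obstruction}

The proof of Lemma~\ref{lem:exponent}(c) transfers approximations from $\xi$ to $\eta=x-\xi$ at the price of the fixed factor $b$ in the denominator. For irrational $x$ we replace $x$ by an approximation $a/b$, and $b$ must now be tuned to $q$. The following example shows how.

\begin{example}\label{ex:three}
Let $x=\sum_{k\ge0}2^{-3^k}$, with partial sums $a_k/b_k$, $b_k=2^{3^k}$. Then $|x-a_k/b_k|\le2b_k^{-3}$ and $b_{k+1}=b_k^3$. Suppose that $x=\xi+\eta$ with $\xi,\eta$ irrational and $\mu(\xi)>32$. Take $p/q$ with $q\ge2$ and $|\xi-p/q|<q^{-32}$, and let $k$ be minimal with $b_k\ge q^4$. Then $k\ge1$ and $b_k=b_{k-1}^3<q^{12}$. The fraction $a_k/b_k-p/q$ has denominator $Q=qb_k$, and the two bounds for $b_k$ give $Q\le b_k^{5/4}$ and $Q<q^{13}$. Therefore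
\[
\Bigl|\eta-\Bigl(\frac{a_k}{b_k}-\frac pq\Bigr)\Bigr|\le2b_k^{-3}+q^{-32}\le2Q^{-12/5}+Q^{-32/13}\le3Q^{-12/5}.
\]
Since $q$ can be arbitrarily large, $\mu(\eta)\ge12/5$. So $x\notin\mathcal W_\alpha+\mathcal W_2$ for $\alpha>32$.
\end{example}

The denominator $b_k$ had to be large against $q$, so that the extra factor $q$ does not use up the quality of $a_k/b_k$, and small against $q^{\alpha}$, so that the extra factor $b_k$ does not use up the quality of $p/q$. A $b_k$ in this window exists for every $q$ because the sequence $(b_k)$ has no long gaps. This leads to the following class.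

\begin{definition}
For $\nu>2$ and $C>1$ let $S(\nu,C)$ be the set of $x\in\mathbb R$ for which there are $A\ge1$ and fractions $a_k/b_k$, $k\ge0$, with $b_0<b_1<\cdots$ and
\[
\Bigl|x-\frac{a_k}{b_k}\Bigr|\le Ab_k^{-\nu},\qquad b_{k+1}\le Ab_k^{C}\qquad(k\ge0).
\]
\end{definition}

\begin{proposition}\label{prop:obstruction}
Let $2\le\beta<\alpha\le\infty$, $\nu>\beta$ and $C>1$. If $\alpha=\infty$, or if $\alpha<\infty$ and $C<(\alpha-\beta)(\nu-\beta)/\beta^2$, then $S(\nu,C)\subseteq(\mathcal W_\alpha+\mathcal W_\beta)^c$.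
\end{proposition}

\begin{proof}
Suppose that $x=\xi+\eta\in S(\nu,C)$ with $\mu(\xi)=\alpha$ and $\mu(\eta)=\beta$. Choose finite $\lambda,\Lambda$ with $\beta<\lambda<\nu$, $\Lambda<\alpha$ and
\[
C\,\frac{\lambda}{\nu-\lambda}<\frac{\Lambda-\lambda}{\lambda}.
\]
For finite $\alpha$ this inequality is the hypothesis on $C$ when $(\lambda,\Lambda)=(\beta,\alpha)$, and it persists for nearby values; for $\alpha=\infty$ fix $\lambda$ and take $\Lambda$ large. Then choose $g$ with
\[
g(\nu-\lambda)>\lambda,\qquad(1+Cg)\lambda<\Lambda .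
\]
There are fractions $p/q$ with $q\to\infty$ and $|\xi-p/q|<q^{-\Lambda}$. For large $q$ let $k$ be minimal with $b_k\ge q^g$. Then $k\ge1$ and $b_k\le Ab_{k-1}^C\le Aq^{Cg}$. Put $Q=qb_k$ and $R/Q=a_k/b_k-p/q$, so that $|\eta-R/Q|\le Ab_k^{-\nu}+q^{-\Lambda}$. The lower bound for $b_k$ gives
\[
Ab_k^{-\nu}\le Ab_k^{-\lambda}q^{-g(\nu-\lambda)}=AQ^{-\lambda}q^{\lambda-g(\nu-\lambda)}\le AQ^{-\lambda},
\]
and the upper bound gives $Q^\lambda\le A^\lambda q^{(1+Cg)\lambda}\le A^\lambda q^\Lambda$, that is, $q^{-\Lambda}\le A^\lambda Q^{-\lambda}$. Since $Q\to\infty$, Lemma~\ref{lem:exponent}(b) yields $\mu(\eta)\ge\lambda>\beta$, a contradiction.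
\end{proof}

\begin{example}\label{ex:xnu}
For an integer $\nu>\beta$ the irrational number $x_\nu=\sum_{k\ge0}2^{-\nu^k}$ lies in $S(\nu,\nu)$, with $b_k=2^{\nu^k}$ and $A=2$. By Proposition~\ref{prop:obstruction} it is not in $\mathcal W_\alpha+\mathcal W_\beta$ as soon as $\alpha>\beta+\beta^2\nu/(\nu-\beta)$. For $\nu=3$, $\beta=2$ this improves the bound $32$ of Example~\ref{ex:three} to $14$. As $\nu\to\infty$ the bound decreases to $\beta^2+\beta$, the threshold in Theorem~\ref{thm:main}.
\end{example}

\section{A Cantor set in $S(\nu,C)$}\label{sec:cantor}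

The parameters $\nu$ and $C$ are not independent. If $a_{k+1}/b_{k+1}\ne a_k/b_k$, then $1/(b_kb_{k+1})\le2Ab_k^{-\nu}$, so $b_{k+1}\ge b_k^{\nu-1}/(2A)$. For $C<\nu-1$ the fractions are therefore eventually equal and $S(\nu,C)\subseteq\mathbb Q$. Beyond this bound the set is large.

\begin{proposition}\label{prop:dimS}
If $\nu>2$ and $C>\nu-1$, then $\dim S(\nu,C)\ge\dfrac{2C-\nu}{\nu(C-1)}$.
\end{proposition}

The bound tends to $1/\nu$ as $C\downarrow\nu-1$ and to the Jarn\'{\i}k--Besicovitch value $2/\nu$ as $C\to\infty$. We build a Cantor set whose intervals of level $k$ have length $N_k^{-\nu}$ and lie next to fractions with denominator about $N_k$, where $N_{k+1}=N_k^C$. We need about $N_{k+1}^2N_k^{-\nu}$ fractions with denominator about $N_{k+1}$ in each interval of level $k$, which is the most that \eqref{eq:spacing} allows. The difficulty is that a fraction $a/b$ repels the others: no other fraction with denominator at most $N'$ is closer to it than $1/(bN')$. For this reason the intervals are placed beside the fractions,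 not around them. Put $\kappa=1/64$ and
\[
G_N(a/b)=\frac ab+N^{-\nu}[1,2].
\]

\begin{lemma}\label{lem:children}
Let $\nu>2$, $C>\nu-1$, let $N$ be large in terms of $\nu$ and $C$, and put $N'=N^C$. Let $a/b$ be reduced with $\kappa N\le b\le N$, and $G=G_N(a/b)$. Then there are at least $\frac\kappa8N'^2N^{-\nu}$ reduced fractions $r/s\in G$ with $\kappa N'\le s\le N'$ and $G_{N'}(r/s)\subseteq G$.
\end{lemma}

\begin{proof}
By Dirichlet's theorem each $y\in G$ has a reduced $r/s$ with $s\le N'$ and $|y-r/s|\le1/(sN')$. We show that $s\ge\kappa N'$ for at least half of $G$ in measure.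

First, $r/s\ne a/b$. Otherwise $N^{-\nu}\le|y-a/b|\le1/(bN')\le\kappa^{-1}N^{-1-C}$, which fails for large $N$; this is where $C>\nu-1$ is needed. Consequently, as $N'\ge2N\ge2b$,
\[
\frac1{bs}\le\Bigl|\frac ab-\frac rs\Bigr|\le2N^{-\nu}+\frac1{sN'}\le2N^{-\nu}+\frac1{2bs},
\]
so $s\ge N^\nu/(4b)\ge N^{\nu-1}/4$. Let $S$ run through the numbers $2^iN^{\nu-1}/4<\kappa N'$, $i\ge0$. By \eqref{eq:nbhd} with $V=2S$, $L=N^{-\nu}$, $\rho=1/(SN')$, the points $y$ with $s\in[S,2S)$ form a set of measure at most
\[
\frac{8SN^{-\nu}}{N'}+\frac{16}{N'^2}+\frac2{SN'} .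
\]
We have $\sum S<2\kappa N'$ and $\sum S^{-1}\le8N^{1-\nu}$, and there are $O(\log N)$ values of $S$. The total is at most $16\kappa N^{-\nu}+O(N^{-2C}\log N)+16N^{1-C}N^{-\nu}$. This is at most $\frac12N^{-\nu}$ for large $N$, because $16\kappa=\frac14$, $2C>2\nu-2>\nu$ and $C>1$.

For the remaining $y$, a set of measure at least $\frac12N^{-\nu}$, we have $\kappa N'\le s\le N'$ and $|y-r/s|\le1/(\kappa N'^2)$. One fraction serves a set of measure at most $2/(\kappa N'^2)$, so at least $\frac\kappa4N'^2N^{-\nu}$ fractions occur, all within $1/(\kappa N'^2)$ of $G$. If $r/s\notin G$ or $G_{N'}(r/s)\not\subseteq G$, then $r/s$ lies in one of two intervals of length at most $(\kappa^{-1}+2)N'^{-2}$ at the endpoints of $G$. By \eqref{eq:spacing} this concerns $O(1)$ fractions, while $N'^2N^{-\nu}=N^{2C-\nu}\to\infty$.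
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dimS}]
Let $N_0$ be so large that Lemma~\ref{lem:children} holds for $N\ge N_0$, that $\frac\kappa8N_0^{2C-\nu}\ge1$ and that $\kappa N_0^{C-1}>1$. Put $N_k=N_0^{C^k}$ and
\[
w_k=\Bigl\lfloor\frac\kappa8N_k^2N_{k-1}^{-\nu}\Bigr\rfloor\ge\frac\kappa{16}N_k^2N_{k-1}^{-\nu}\qquad(k\ge1).
\]
The only interval of level $0$ is $G_{N_0}(1/\lfloor N_0\rfloor)$. In each interval of level $k-1$ choose exactly $w_k$ of the fractions $r/s$ given by the lemma; the intervals $G_{N_k}(r/s)$ are its children, of level $k$. By induction the intervals of level $k$ are disjoint: their base fractions are distinct, since they lie in their disjoint parents, so their left endpoints are $N_k^{-2}$-separated, and their length is $N_k^{-\nu}<N_k^{-2}$. Let $\mathcal C$ be the set of points that lie in an interval of every level. For $x\in\mathcal C$ the base fractions $a_k/b_k$ satisfy $|x-a_k/b_k|\le2N_k^{-\nu}\le2b_k^{-\nu}$, $b_{k+1}\le N_k^C\le\kappa^{-C}b_k^C$ and $b_{k+1}\ge\kappa N_k^C>N_k\ge b_k$.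 So $\mathcal C\subseteq S(\nu,C)$.

Let $\varrho$ be the probability measure on $\mathcal C$ that gives each interval of level $k$ the mass $(w_1\cdots w_k)^{-1}$. Fix $t$ with $0<t<\frac{2C-\nu}{\nu(C-1)}$; then $t<1$, as $2C<\nu C$. From
\[
\log_{N_0}(w_1\cdots w_k)\ge\sum_{j=1}^k(2C^j-\nu C^{j-1})-O(k)=\frac{2C-\nu}{C-1}\,(C^k-1)-O(k)
\]
and $\log_{N_0}N_k^{\nu t}=\nu tC^k$ we get $w_1\cdots w_k\gg N_k^{\nu t}$ for all $k$. Let $V$ be an interval of length $r$ with $N_{k+1}^{-\nu}\le r<N_k^{-\nu}$. The left endpoints of the intervals of level $k+1$ that meet $V$ lie in an interval of length $r+N_{k+1}^{-\nu}\le2r$, so there are at most $2rN_{k+1}^2+1$ of them. If $r\le N_{k+1}^{-2}$, then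
\[
\varrho(V)\le\frac3{w_1\cdots w_{k+1}}\ll N_{k+1}^{-\nu t}\le r^t .
\]
If $r>N_{k+1}^{-2}$, then
\[
\varrho(V)\le\frac{3rN_{k+1}^2}{w_1\cdots w_{k+1}}\ll\frac{rN_k^\nu}{w_1\cdots w_k}\ll rN_k^{\nu(1-t)}=r^t(rN_k^\nu)^{1-t}\le r^t .
\]
The mass distribution principle gives $\dim\mathcal C\ge t$.
\end{proof}

\begin{corollary}\label{cor:disproof}
For $2\le\beta<\infty$ we have $\dim(\mathcal W_\infty+\mathcal W_\beta)^c\ge2/\beta$. In particular $\dim(\mathcal W_\infty+\mathcal W_2)^c=1$, and the conjecture is false.
\end{corollary}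

\begin{proof}
For $\nu>\beta$ and $C>\nu-1$, Propositions~\ref{prop:obstruction} and~\ref{prop:dimS} give the lower bound $\frac{2C-\nu}{\nu(C-1)}$. Let $C\to\infty$ and then $\nu\downarrow\beta$.
\end{proof}

\section{Admissible scales}\label{sec:admissible}

We turn to the converse problem: given an irrational $x$, find $\xi\in\mathcal W_\alpha$ with $\eta=x-\xi\in\mathcal W_\beta$. We shall confine $\xi$ to nested intervals. Infinitely often we force a good approximation on one of the two summands, and we must do so without creating an approximation to either summand that is too good. Since both summands take turns, we call $\sigma$ the exponent that is being forced on one summand and $\tau$ the exponent that must not be exceeded by the other.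

Suppose that we place $\xi$ at distance about $q^{-\sigma}$ from $p/q$, with $q$ of size $X$. Whatever $p$ is, $x-\xi$ acquires the approximations $c_m/d_m-p/q$, with denominator $qd_m$ and, by (C1), error at most about $\max\bigl(1/(d_md_{m+1}),\,q^{-\sigma}\bigr)$. This is smaller than $(qd_m)^{-\tau}$ when $d_{m+1}>q^\tau d_m^{\tau-1}$ and $d_m<q^{\sigma/\tau-1}$. In that case the convergent blocks the scale $X$. The scales that no convergent blocks get a name.

\begin{definition}\label{def:adm}
Let $x$ be irrational and $\sigma,\tau\in[2,\infty)$, in any order. A real number $X>1$ is \emph{$(\sigma,\tau)$-admissible} (for $x$) if for every $m\ge0$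
\[
d_{m+1}\le X^\tau d_m^{\tau-1}\qquad\text{or}\qquad d_m\ge X^{\sigma/\tau-1}.
\]
\end{definition}

\begin{lemma}\label{lem:adm}
Let $x$ be irrational and $\sigma,\tau\in[2,\infty)$.
\begin{enumerate}
\item[(a)] If $\sigma\le\tau^2+\tau$, there are arbitrarily large $(\sigma,\tau)$-admissible $X$.
\item[(b)] If $\mu(x)<\tau$, all sufficiently large $X$ are $(\sigma,\tau)$-admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $X=d_n^{1/\tau}$ with $n\ge2$. If $m<n$, then $d_{m+1}\le d_n=X^\tau\le X^\tau d_m^{\tau-1}$. If $m\ge n$, then $d_m\ge X^\tau\ge X^{\sigma/\tau-1}$, because $\sigma/\tau-1\le\tau$.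

(b) Only finitely many $m$ have $|x-c_m/d_m|<d_m^{-\tau}$, so there is $c>0$ with $cd_m^{-\tau}\le|x-c_m/d_m|<1/(d_md_{m+1})$ for all $m$. Hence $d_{m+1}\le c^{-1}d_m^{\tau-1}\le X^\tau d_m^{\tau-1}$ once $X^\tau\ge c^{-1}$.
\end{proof}

The main point is that blocking by convergents is the only obstruction.

\begin{proposition}\label{prop:sum}
Let $x$ be irrational.
\begin{enumerate}
\item[(A)] If $2\le\beta\le\alpha<\infty$ and there are arbitrarily large $(\alpha,\beta)$-admissible $X$, then $x\in\mathcal W_\alpha+\mathcal W_\beta$.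
\item[(B)] If $2<\beta<\infty$ and $\mu(x)<\beta$, then $x\in\mathcal W_\infty+\mathcal W_\beta$.
\end{enumerate}
\end{proposition}

For example, $x=(1+\sqrt5)/2$ has $d_{m+1}\le2d_m$, so every $X\ge2$ is admissible for every pair, and $x\in\mathcal W_\alpha+\mathcal W_\beta$ for all finite $\alpha,\beta$. The proof of Proposition~\ref{prop:sum} occupies the next two sections.

\section{Forcing one approximation}\label{sec:step}

For functions $\varphi,\psi:\mathbb N\to[0,1]$ and irrational $x$ let
\[
E(\varphi,\psi)=\Bigl\{\xi\in\mathbb R:\ \Bigl|\xi-\frac uv\Bigr|\ge\varphi(v),\ \ \Bigl|x-\xi-\frac rs\Bigr|\ge\psi(s)\ \text{ for all reduced } \frac uv,\frac rs\Bigr\}.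
\]
This closed set collects the $\xi$ for which neither summand is approximated too well. We speak of \emph{$\varphi$-conditions} and \emph{$\psi$-conditions}, and a condition is \emph{violated} at $\xi$ if the reverse strict inequality holds. The property that we carry through the construction is that the current interval meets $E(\varphi,\psi)$ in positive measure. The next proposition shows that it survives when one approximation of exact order $\sigma$ is forced.

\begin{proposition}\label{prop:step}
Let $x$ be irrational, $\sigma,\tau\in[2,\infty)$, $0<\varepsilon<1$, $T\ge1$, and assume that there are arbitrarily large $(\sigma,\tau)$-admissible $X$. Let $\varphi,\psi:\mathbb N\to[0,1]$ satisfy $\varphi(n)\le n^{-\sigma-\varepsilon}$ and $\psi(n)\le n^{-\tau-\varepsilon}$ for $n\ge T$, and let $E=E(\varphi,\psi)$. Let $I$ be an open interval with $|I\cap E|>0$, and let $Y\ge1$. Then there is a reduced fraction $p/q$ with $q\ge Y$ such that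
\[
B(p,q)=\frac pq+q^{-\sigma}[1,2]
\]
satisfies $B(p,q)\subseteq I$ and $|B(p,q)\cap E|>0$.
\end{proposition}

A condition with a large denominator is violated on a set that is short compared with $B(p,q)$, and all such conditions together remove a negligible part of it, for every $p/q$. A condition with a small or intermediate denominator can remove all of $B(p,q)$, so we have to choose $p/q$ away from it, by counting. For small denominators it suffices to count, for each $q$, the numerators $p$ that are lost. The difficult range is that of the $\psi$-conditions with intermediate $s$, where there are too many fractions $r/s$ to treat one by one. There a violation says that $p/q+r/s$ is a good approximation to $x$. We count such approximations for all $q$ at once, as lattice points in a thin parallelogram.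

\begin{lemma}\label{lem:lattice}
Let $x$ be irrational, $Z\ge1$ and $\delta>0$. Then
\[
\mathcal N(Z,\delta):=\#\{(b,a)\in\mathbb Z^2:\ 1\le b\le Z,\ |bx-a|\le\delta\}\le8Z\delta+2+2\sup_{m\ge0}\min\Bigl(\frac Z{d_m},\ \delta d_{m+1}\Bigr).
\]
\end{lemma}

\begin{proof}
The parallelogram $\mathcal K=\{(b,a)\in\mathbb R^2:|b|\le Z,\ |bx-a|\le\delta\}$ has area $4Z\delta$. Let $n=\#(\mathcal K\cap\mathbb Z^2)$. Suppose first that these points do not lie on a line through $0$. Since $0$ is one of them, their convex hull is a polygon with vertices in $\mathbb Z^2$, contained in $\mathcal K$. By Pick's theorem, such a polygon with $i$ interior and $e$ boundary lattice points has area $i+e/2-1\ge n/2-1$. Hence $n\le8Z\delta+2$. In the other case the points with $b\ge1$, if there are any, are positive multiples of one primitive vector $(b_0,a_0)$ with $b_0\ge1$, and their number is at most $\min(Z/b_0,\ \delta/|b_0x-a_0|)$. Let $m$ be maximal with $d_m\le b_0$. Then $b_0<d_{m+1}$, and by (C2) the number is at most $\min(Z/d_m,\ 2\delta d_{m+1})$.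
\end{proof}

The term $8Z\delta$ is what the area predicts. The last term describes the degenerate case, and admissibility is what makes it small.

\begin{proof}[Proof of Proposition~\ref{prop:step}]
\emph{Setup.} By Lebesgue's density theorem almost every $y\in E$ satisfies $|E\cap(y-r,y+r)|/(2r)\to1$ as $r\to0$. So there is an open interval $I'\subseteq I$ of length $\ell\le\frac12$ with $|I'\setminus E|\le\ell/100$. Let $J$ be the concentric closed interval of length $\ell/2$. Fix an integer $K\ge T$ with
\begin{equation}\label{eq:K}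
\frac{200}\varepsilon K^{-\varepsilon/2}\le\frac\ell{100}.
\end{equation}
Let $X$ be admissible and large. The word ``large'' and the constants in $O$, $o$, $\ll$ may depend on all the data so far, but not on $X$, $q$, $p$. Put
\[
\theta=\tau+\frac\varepsilon2,\qquad H=X^{\sigma/\theta}.
\]
The number $H$ separates the large denominators $s$ from the intermediate ones. It exceeds $X^{\sigma/(\tau+\varepsilon)}$ by a power of $X$, which is used in Step~3, and falls short of $X^{\sigma/\tau}$ by a power of $X$, which is used in Steps~5 and~6.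

We take $q$ prime, so that $p$ can be recovered from congruences modulo $q$. Let $\mathcal Q$ be the set of primes $q\in(X,2X]$ that divide no $d_m\le H$. By (C4) there are $O(\log X)$ such $d_m$, and each has at most $\sigma/\theta$ prime factors exceeding $X$. By Chebyshev's estimate $(X,2X]$ contains $\gg X/\log X$ primes, so $\#\mathcal Q\gg X/\log X$. A \emph{pair} is a pair $(q,p)$ with $q\in\mathcal Q$, $q\nmid p$ and $p/q\in J$. Since $qJ$ has length $q\ell/2<q$,
\begin{equation}\label{eq:unique}
\text{for given $q$, a residue class modulo $q$ contains at most one $p$ with $p/q\in J$,}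
\end{equation}
and each $q\in\mathcal Q$ belongs to at least $q\ell/2-2\ge q\ell/3$ pairs. For every pair, $B=B(p,q)\subseteq I'$, $(2X)^{-\sigma}\le|B|\le X^{-\sigma}$, and $q^{-\sigma}\le|\xi-p/q|\le2q^{-\sigma}$ for $\xi\in B$.

\medskip
\emph{Step 1: denominators at most $K$.} Let $U$ be the set where some condition with $v\le K$ or $s\le K$ is violated. Only finitely many of these conditions are violated anywhere in $I'$, each on an open interval. So $U\cap I'$ is a disjoint union of $O(1)$ intervals, and it is contained in $I'\setminus E$, so their total length is at most $\ell/100$. If $B$ meets an interval of length $\lambda$, then $p/q$ lies in an interval of length $\lambda+q^{-\sigma}$, which leaves at most $q\lambda+2$ values of $p$. For given $q$ we discard the at most $q\ell/100+O(1)\le q\ell/50$ values of $p$ with $B\cap U\ne\emptyset$.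

\medskip
\emph{Step 2: $\varphi$-conditions with $v>K$.} Let $v_0=(4X)^{1/(\sigma+\varepsilon-1)}\le(4X)^{1/(1+\varepsilon)}$. For large $X$ we have $v_0<X/4<q^{\sigma-1}/4$. There are three ranges.

\emph{$K<v<v_0$.} A violation at some $\xi\in B$ gives $|p/q-u/v|<\Delta_v:=v^{-\sigma-\varepsilon}+2X^{-2}$, and $p/q\ne u/v$ because $p/q$ is reduced and $v<q$. So $k=pv-uq$ satisfies $0<|k|<2Xv\Delta_v$, which leaves at most $4Xv\Delta_v$ values of $k$. As $v<q$, the congruence $pv\equiv k\pmod q$ and \eqref{eq:unique} determine $p$ from $(q,v,k)$. For given $q$ we discard these $p$; by \eqref{eq:K} their number is at most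
\[
\sum_{K<v<v_0}4Xv\Delta_v\le4X\sum_{v>K}v^{-1-\varepsilon}+\frac{8v_0^2}X\le\frac{4X}\varepsilon K^{-\varepsilon}+o(X)\le\frac{q\ell}{50}.
\]

\emph{$v_0\le v\le q^{\sigma-1}/4$.} Here the repulsion of $p/q$ prevents any violation on $B$. If $u/v=p/q$, then $v=q$ and $|\xi-p/q|\ge q^{-\sigma}>\varphi(q)$. Otherwise
\[
\Bigl|\xi-\frac uv\Bigr|\ge\frac1{qv}-2q^{-\sigma}\ge\frac1{2qv}\ge\frac1{4Xv}\ge v^{-\sigma-\varepsilon},
\]
where the second inequality is $v\le q^{\sigma-1}/4$ and the last is $v\ge v_0$.

\emph{$v>q^{\sigma-1}/4$.} Let $V=2^iq^{\sigma-1}/4$, $i\ge0$. Since $\sigma-1\ge1$, we have $V^{-\sigma-\varepsilon}\le4^{\sigma+\varepsilon}q^{-\sigma-\varepsilon}\le q^{-\sigma}$. By \eqref{eq:nbhd} the conditions with $v\in(V,2V]$ are violated on a subset of $B$ of measure at most $2V^{-\sigma-\varepsilon}(12V^2q^{-\sigma}+1)$. As $2-\sigma-\varepsilon\le-\varepsilon$, the sum over $i$ is geometric and equals $O(q^{-\sigma-\varepsilon})=o(|B|)$.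

\medskip
\emph{Step 3: $\psi$-conditions with $s>H$.} Let $S=2^iH$, $i\ge0$. Then $S^{-\tau-\varepsilon}\le H^{-\tau-\varepsilon}=X^{-\sigma(\tau+\varepsilon)/\theta}=o(X^{-\sigma})$. By \eqref{eq:nbhd}, applied to the interval $x-B$, the conditions with $s\in(S,2S]$ are violated on a subset of $B$ of measure at most $2S^{-\tau-\varepsilon}(12S^2X^{-\sigma}+1)$. The sum over $i$ is $O(X^{-\sigma}H^{-\varepsilon}+H^{-\tau-\varepsilon})=o(X^{-\sigma})=o(|B|)$.

\medskip
It remains to treat the $\psi$-conditions with $K<s\le H$. For these $X^{-\sigma}=H^{-\theta}\le s^{-\theta}$, so a violation at some $\xi\in B$ implies $|x-p/q-r/s|<s^{-\tau-\varepsilon}+2X^{-\sigma}$ and hence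
\begin{equation}\label{eq:viol}
\Bigl|x-\frac pq-\frac rs\Bigr|<3s^{-\theta}.
\end{equation}
We discard all pairs for which \eqref{eq:viol} holds with some reduced $r/s$, $K<s\le H$, and count them in three steps. If $H\le X^{1/3}$, Steps~5 and~6 are empty.

\medskip
\emph{Step 4: $K<s\le X^{1/3}$.} Fix $q$ and $s$. By \eqref{eq:viol}, $r/s$ is within $3$ of $x-J$, which leaves at most $7s+1\le8s$ values of $r$. For each of them $p/q$ lies in an interval of length $6s^{-\theta}$, which leaves at most $12Xs^{-\theta}+1$ values of $p$. Since $\theta\ge2+\varepsilon/2$, the number of $p$ lost for given $q$ is at most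
\[
96X\sum_{s>K}s^{-1-\varepsilon/2}+8\sum_{s\le X^{1/3}}s\le\frac{192}\varepsilon K^{-\varepsilon/2}X+8X^{2/3}\le\frac{q\ell}{50}.
\]
The second sum, which comes from the term $+1$, is the reason why this count cannot be continued to all $s\le H$.

\medskip
\emph{Step 5: $X^{1/3}<s\le H$ and $q\nmid s$.} Let $s\in(S,2S]$ with $S=2^iX^{1/3}<H$; there are $O(\log X)$ values of $S$. Put $b=qs$ and $a=ps+qr$. Then $1\le b\le4XS$, and \eqref{eq:viol} multiplied by $b$ gives
\[
|bx-a|<3qs^{1-\theta}\le\delta_S:=6XS^{1-\theta}.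
\]
A lattice point $(b,a)$ comes from $O(1)$ pairs. Indeed $b\le4XH$ has $O(1)$ prime factors $q>X$; given $q$ we know $s=b/q$, and since $q\nmid s$ the congruence $ps\equiv a\pmod q$ and \eqref{eq:unique} determine $p$. So $O(\mathcal N(4XS,\delta_S))$ pairs are lost, and we apply Lemma~\ref{lem:lattice}.

Choose $\omega>0$ with $\omega\le\sigma/\tau-\sigma/\theta$ and $\omega\tau\le\varepsilon/6$. For the area term, $S\ge X^{1/3}$ gives $4XS\delta_S=24X^2S^{2-\theta}\le24X^{2-\varepsilon/6}\le24X^{2-\omega}$. For the last term we claim that for every $m$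
\begin{equation}\label{eq:dichotomy}
S\le X^{1-\omega}d_m\qquad\text{or}\qquad d_{m+1}\le X^{1-\omega}S^{\theta-1}.
\end{equation}
If $d_m\ge X^{\sigma/\tau-1}$, then $S\le X^{\sigma/\theta}\le X^{\sigma/\tau-\omega}\le X^{1-\omega}d_m$. Otherwise $d_{m+1}\le X^\tau d_m^{\tau-1}$ by admissibility, and if $S>X^{1-\omega}d_m$, then
\[
X^{1-\omega}S^{\theta-1}=X^{1-\omega}S^{\tau-1}S^{\varepsilon/2}\ge X^{1-\omega}(X^{1-\omega}d_m)^{\tau-1}X^{\varepsilon/6}=X^{\tau-\omega\tau+\varepsilon/6}d_m^{\tau-1}\ge d_{m+1}.
\]
This proves \eqref{eq:dichotomy}. In its first case $4XS/d_m\le4X^{2-\omega}$, and in the second $\delta_Sd_{m+1}\le6X^{2-\omega}$. Lemma~\ref{lem:lattice} gives $\mathcal N(4XS,\delta_S)=O(X^{2-\omega})$, so this step loses $O(X^{2-\omega}\log X)$ pairs in total.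

\medskip
\emph{Step 6: $X^{1/3}<s\le H$ and $q\mid s$.} This case contains the fractions $c_m/d_m-p/q$ that motivated Definition~\ref{def:adm}, and we show that it does not occur. Write $s=qs'$. Then $p/q+r/s=(r+ps')/s$, and $3s^{-\theta}<1/(2s^2)$ because $s>X$ is large and $\theta\ge2+\varepsilon/2$. By \eqref{eq:viol} and (C3), $(r+ps')/s=c_m/d_m$ for some $m$, so $d_m=s/g$ with $g=\gcd(r+ps',s)$. Since $\gcd(r+ps',s')=\gcd(r,s')=1$, the number $g$ is coprime to $s'$ and divides $qs'$. Hence $g\in\{1,q\}$. If $g=1$, then $q$ divides $d_m=s\le H$, contrary to $q\in\mathcal Q$. If $g=q$, then $d_m=s'$, and (C1) and \eqref{eq:viol} give $1/(2d_md_{m+1})<3(qd_m)^{-\theta}$. So $d_{m+1}>\frac16X^\theta d_m^{\theta-1}\ge X^\tau d_m^{\tau-1}$ for large $X$. Admissibility then forces $d_m\ge X^{\sigma/\tau-1}$, so $s=qd_m>X^{\sigma/\tau}>H$, a contradiction.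

\medskip
\emph{Conclusion.} After Steps~1, 2 and~4 at least $\sum_{q\in\mathcal Q}q\ell\,(\frac13-\frac3{50})\gg X^2/\log X$ pairs remain, and Step~5 removes only $O(X^{2-\omega}\log X)$. So some pair survives. For it, only the conditions with $v>q^{\sigma-1}/4$ or $s>H$ can be violated on $B$, and $|B\setminus E|=o(|B|)$ by Steps~2 and~3. For large $X$ we obtain $|B\cap E|>0$ and $q>X\ge Y$.
\end{proof}

\section{The iteration}\label{sec:iteration}

\begin{proof}[Proof of Proposition~\ref{prop:sum}]
The upper bounds $\mu(\eta)\le\beta$ and $\mu(\xi)\le\alpha$ require conditions with exponents arbitrarily close to $\beta$ and $\alpha$, while Proposition~\ref{prop:step} needs a fixed margin $\varepsilon>0$. We therefore shrink the margin in stages, each time only for denominators beyond a new threshold.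

Let $\varepsilon_k=2^{-k-1}$. We shall choose integers $T_0<T_1<\cdots$ with $T_k\ge k+1$. Put
\[
\psi_k(n)=\begin{cases}
0,& n<T_0,\\
n^{-\beta-\varepsilon_j},& T_j\le n<T_{j+1},\ j<k,\\
n^{-\beta-\varepsilon_k},& n\ge T_k,
\end{cases}
\]
which depends only on $T_0,\dots,T_k$. In case (A) define $\varphi_k$ in the same way with $\alpha$ in place of $\beta$; in case (B) let $\varphi_k=0$. Let $E_k=E(\varphi_k,\psi_k)$. We construct open intervals $(0,1)=I_0\supseteq I_1\supseteq\cdots$ with $|I_k\cap E_k|>0$. All nontrivial conditions for $E_0$ have denominator at least $T_0$ and exponent at least $2+\varepsilon_0$, so by \eqref{eq:tail}, applied to $I_0$ and $x-I_0$, we can choose $T_0$ with $|I_0\cap E_0|>0$. Let $I_k$ and $T_0,\dots,T_k$ be given.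

\emph{Shrinking the margin.} The conditions for $E_{k+1}$ with denominator below $T_{k+1}$ are conditions for $E_k$; the others have exponent at least $2+\varepsilon_{k+1}$. By \eqref{eq:tail} we can choose $T_{k+1}>T_k$ so large that $|I_k\cap E_{k+1}|>0$. Below, Proposition~\ref{prop:step} is applied with $\varepsilon=\varepsilon_{k+1}$, $T=T_{k+1}$, $Y=k+2$.

\emph{Forcing an approximation to $\xi$.} Apply the proposition to $E_{k+1}$ and $I_k$ with $(\sigma,\tau)=(\alpha,\beta)$ in case (A) and $(\sigma,\tau)=(k+2,\beta)$ in case (B). Arbitrarily large admissible $X$ exist by hypothesis in case (A) and by Lemma~\ref{lem:adm}(b) in case (B). We obtain $p_k/q_k$ with $q_k\ge k+2$ such that the interior $I_k'$ of $p_k/q_k+q_k^{-\sigma}[1,2]$ lies in $I_k$ and $|I_k'\cap E_{k+1}|>0$.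

\emph{Forcing an approximation to $\eta$.} We have $x-E_{k+1}=E(\psi_{k+1},\varphi_{k+1})$. Apply the proposition to this set and the interval $x-I_k'$, with $(\sigma,\tau)=(\beta,\alpha)$ in case (A) and $(\sigma,\tau)=(\beta,\beta)$ in case (B), where $\varphi_{k+1}=0$ satisfies the required bound. In both cases $\sigma\le\tau\le\tau^2+\tau$, so Lemma~\ref{lem:adm}(a) provides admissible $X$. We obtain $r_k/s_k$ with $s_k\ge k+2$ and an open interval $I_k''\subseteq I_k'$ with $|I_k''\cap E_{k+1}|>0$ and $x-I_k''\subseteq r_k/s_k+s_k^{-\beta}[1,2]$.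

\emph{Securing finitely many conditions.} The limit point need not lie in $E_{k+1}$, so we make sure that the conditions with small denominators hold, up to a factor $\frac12$, on the whole next interval. Let $\xi_k\in I_k''\cap E_{k+1}$ be a density point of $E_{k+1}$. Let $I_{k+1}$ be an open interval centered at $\xi_k$, with closure in $I_k''$, of length less than $2^{-k}$ and less than every positive number among $\varphi_{k+1}(n),\psi_{k+1}(n)$, $n\le k+1$. Then $|I_{k+1}\cap E_{k+1}|>0$, and the triangle inequality gives, for all $\xi\in\overline{I_{k+1}}$ and all reduced $u/v$, $r/s$ with $v,s\le k+1$,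
\begin{equation}\label{eq:half}
\Bigl|\xi-\frac uv\Bigr|\ge\tfrac12\varphi_{k+1}(v),\qquad\Bigl|x-\xi-\frac rs\Bigr|\ge\tfrac12\psi_{k+1}(s).
\end{equation}

\emph{The limit.} Let $\xi$ be the point in $\bigcap_k\overline{I_k}$ and $\eta=x-\xi$. For all $k$ we have $\xi\in I_k''$, so $s_k^{-\beta}\le|\eta-r_k/s_k|\le2s_k^{-\beta}$. By Lemma~\ref{lem:exponent}(b), $\eta$ is irrational and $\mu(\eta)\ge\beta$. Let $r/s$ be reduced with $T_j\le s<T_{j+1}$. Take $k=s-1$; then $s=k+1<T_{k+1}$, so $j\le k$ and $\psi_{k+1}(s)=s^{-\beta-\varepsilon_j}$. By \eqref{eq:half}, $|\eta-r/s|\ge\frac12s^{-\beta-\varepsilon_j}$. Since $j\to\infty$ as $s\to\infty$, for each $\mu>\beta$ only finitely many reduced $r/s$ satisfy $|\eta-r/s|<s^{-\mu}$, and Lemma~\ref{lem:exponent}(a) gives $\mu(\eta)=\beta$. In case (A) the same argument with $p_k/q_k$, $\varphi_{k+1}$, $\alpha$ in place of $r_k/s_k$, $\psi_{k+1}$, $\beta$ gives $\xi\in\mathcal W_\alpha$. In case (B) we have $0<|\xi-p_k/q_k|\le2q_k^{-k-2}$, and Lemma~\ref{lem:exponent}(b) applies with every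 $\lambda$, so $\xi\in\mathcal W_\infty$.
\end{proof}

\section{Proof of parts (1) and (4)}\label{sec:parts14}

\emph{Part (1).} For $\alpha=\beta=\infty$ this is the theorem of Erd\H{o}s \cite{Erdos}. Let $\alpha<\infty$ and $\alpha\le\beta^2+\beta$, which includes the case $\alpha=\beta<\infty$. By Lemma~\ref{lem:adm}(a) and Proposition~\ref{prop:sum}(A) every irrational $x$ lies in $\mathcal W_\alpha+\mathcal W_\beta$. Let $x$ be rational. If $\alpha\ne\beta$, then $x\in\mathcal E$ by Lemma~\ref{lem:exponent}(c). If $\alpha=\beta$, then $\mathcal W_\beta\ne\emptyset$ by what was just shown, and $x=\xi+(x-\xi)\in\mathcal W_\beta+\mathcal W_\beta$ for any $\xi\in\mathcal W_\beta$, by the same lemma.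

\emph{Part (4).} The lower bound is Corollary~\ref{cor:disproof}. For $\beta=2$ the upper bound $1$ holds for every subset of $\mathbb R$. For $\beta>2$, Proposition~\ref{prop:sum}(B) gives $\mathcal E\subseteq\mathbb Q\cup\{x\notin\mathbb Q:\mu(x)\ge\beta\}$, and this set has dimension at most $2/\beta$ by the Jarn\'{\i}k--Besicovitch theorem.

\section{The dimension as a maximum}\label{sec:cover}

From now on $\beta^2+\beta<\alpha<\infty$. Put
\[
h=\frac{\alpha-\beta}{\beta^2}>1,\qquad C_\nu=h(\nu-\beta),\qquad\nu_{\min}=\frac{h\beta-1}{h-1}=\beta+\frac{\beta-1}{h-1}>\beta .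
\]
Proposition~\ref{prop:obstruction} requires $C<C_\nu$ and Proposition~\ref{prop:dimS} requires $C>\nu-1$. Since $C_\nu-(\nu-1)=(h-1)(\nu-\nu_{\min})$, the two are compatible exactly when $\nu>\nu_{\min}$. A larger $\nu$ makes the intervals of the Cantor set shorter but permits a larger $C$, hence more children, so there is a best $\nu$. For $\nu\ge\nu_{\min}$ let
\[
D(\nu)=\frac{2C_\nu-\nu}{\nu(C_\nu-1)},\qquad D^*=\sup_{\nu\ge\nu_{\min}}D(\nu).
\]
From $C_\nu\ge\nu-1$ we see that $2C_\nu-\nu$ and $C_\nu-1$ are at least $\nu-2>0$. So $D$ is continuous and positive.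

\begin{proposition}\label{prop:max}
If $\beta^2+\beta<\alpha<\infty$, then $\dim\mathcal E=D^*$.
\end{proposition}

For the lower bound let $\nu>\nu_{\min}$ and $\nu-1<C<C_\nu$. Propositions~\ref{prop:obstruction} and~\ref{prop:dimS} give $\dim\mathcal E\ge\frac{2C-\nu}{\nu(C-1)}$. Letting $C\uparrow C_\nu$ gives $\dim\mathcal E\ge D(\nu)$, and by continuity the supremum over $\nu>\nu_{\min}$ is $D^*$.

For the upper bound let $\mathcal B$ be the set of irrational $x$ for which no sufficiently large $X$ is $(\alpha,\beta)$-admissible. By Proposition~\ref{prop:sum}(A), $\mathcal E\subseteq\mathbb Q\cup\mathcal B$. The denominators $d_m$ depend only on $x$ modulo $1$, so it suffices to show $\dim(\mathcal B\cap[0,1])\le D^*$. We extract from the convergents of $x\in\mathcal B$ a chain that resembles the sequence $a_k/b_k$ in the definition of $S(\nu,C)$. The difficulty is that the exponents $\nu$ and $C$ may now vary along the chain; Lemma~\ref{lem:stop} shows that nothing is gained by varying them.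

\begin{lemma}\label{lem:chain}
Let $x\in\mathcal B$ and $n_*\ge1$. There are indices $m_0<m_1<\cdots$ such that $u_j=\log_2d_{m_j}$ and $v_j=\log_2d_{m_j+1}$ satisfy $u_0\ge n_*$ and
\begin{equation}\label{eq:chain}
u_j\le v_j\le u_{j+1}<h\bigl(v_j-(\beta-1)u_j\bigr)\qquad(j\ge0).
\end{equation}
\end{lemma}

\begin{proof}
Put $L_m=d_m^{\beta/(\alpha-\beta)}$ and $R_m=(d_{m+1}d_m^{1-\beta})^{1/\beta}$. Both inequalities in Definition~\ref{def:adm} fail for the index $m$ exactly when $L_m<X<R_m$. So the intervals $(L_m,R_m)$ cover a half-line, and we select a subcover greedily. Let $X_0$ be so large that no $X\ge X_0$ is admissible and $X_0>R_m$ for all $m$ with $d_m<2^{n_*}$. Given $X_j\ge X_0$, the set of $m$ with $L_m<X_j<R_m$ is nonempty, and finite because $L_m\to\infty$. Let $m_j$ maximize $R_m$ in this set, and put $X_{j+1}=R_{m_j}>X_j$. Then $u_0\ge n_*$. Since $R_{m_{j+1}}>X_{j+1}=R_{m_j}$, maximality shows that $X_j\notin(L_{m_{j+1}},R_{m_{j+1}})$, and as $X_j<R_{m_{j+1}}$ we get $L_{m_{j+1}}\ge X_j>L_{m_j}$. Hence $m_{j+1}>m_j$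 and $v_j\le u_{j+1}$. Finally $L_{m_{j+1}}<X_{j+1}=R_{m_j}$ reads $\frac\beta{\alpha-\beta}u_{j+1}<\frac1\beta(v_j-(\beta-1)u_j)$, which is the last inequality in \eqref{eq:chain}.
\end{proof}

The $j$th convergent of the chain has denominator $2^{u_j}$ and locates $x$ up to $2^{-u_j-v_j}$. There are about $2^{2u_0}$ possibilities for the first one, and by \eqref{eq:spacing} about $2^{2u_{j+1}-u_j-v_j}$ for the $(j+1)$th once the $j$th is known. So with
\[
M_0=2u_0,\qquad M_{k+1}=M_k+2u_{k+1}-u_k-v_k,
\]
about $2^{M_k}$ intervals of length $2^{-u_k-v_k}$ cover at stage $k$, and stage $k$ is economical for the exponent $t$ if $M_k<t(u_k+v_k)$.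

\begin{lemma}\label{lem:stop}
For $t_0>D^*$ there is $k_0=k_0(t_0,\alpha,\beta)$ with the following property. If positive numbers $u_j,v_j$ satisfy \eqref{eq:chain}, then $M_k<t_0(u_k+v_k)$ for some $k\le k_0$.
\end{lemma}

\begin{proof}
Put $\rho_k=M_k/u_k$, $\nu_k=1+v_k/u_k\ge2$ and $\Gamma_k=u_{k+1}/u_k$. The numbers $\nu_k$ and $\Gamma_k$ are the local values of $\nu$ and $C$. The recursion becomes
\[
\rho_0=2,\qquad\rho_{k+1}=2-\frac{\nu_k-\rho_k}{\Gamma_k}.
\]
(For constant $\nu_k=\nu$ and $\Gamma_k=C$ its fixed point is $\rho=\frac{2C-\nu}{C-1}$, and $\rho/\nu$ is the bound of Proposition~\ref{prop:dimS}.) By induction $\rho_k\le2\le\nu_k$. Dividing \eqref{eq:chain} by $u_k$ gives $\nu_k-1\le\Gamma_k<h(\nu_k-\beta)$. Hence $\nu_k>\nu_{\min}$, and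
\begin{equation}\label{eq:rho}
\rho_{k+1}\le2-\frac{\nu_k-\rho_k}{h(\nu_k-\beta)}=2-\frac1h-\frac{\beta-\rho_k}{h(\nu_k-\beta)} .
\end{equation}
Suppose that $M_k\ge t_0(u_k+v_k)$, that is, $\tilde\nu:=\rho_k/t_0\ge\nu_k$. Since $\rho_k\le2\le\beta$, the right side of \eqref{eq:rho} does not decrease when $\nu_k$ is replaced by $\tilde\nu$. With $\tilde C=C_{\tilde\nu}$ and $\rho_k=t_0\tilde\nu$ we get
\[
\rho_{k+1}-\rho_k\le\frac{2\tilde C-\tilde\nu-\rho_k(\tilde C-1)}{\tilde C}=\Bigl(1-\frac1{\tilde C}\Bigr)\tilde\nu\,\bigl(D(\tilde\nu)-t_0\bigr)\le-c\,(t_0-D^*),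
\]
where $c=\bigl(1-\frac1{\nu_{\min}-1}\bigr)\nu_{\min}>0$; here we used $\tilde\nu>\nu_{\min}>2$ and $\tilde C\ge\tilde\nu-1$. If $M_k\ge t_0(u_k+v_k)$ for all $k\le k_0$, then $0<\rho_{k_0}\le2-k_0c(t_0-D^*)$, which is false for $k_0>2/(c(t_0-D^*))$.
\end{proof}

\begin{proof}[Proof of the upper bound in Proposition~\ref{prop:max}]
Let $t>t_0>D^*$ and let $k_0$ be as in Lemma~\ref{lem:stop}. To count, we round the exponents to integers. A \emph{type} is a tuple of integers $\mathbf n=(n_0,l_0,\dots,n_k,l_k)$ with $0\le k\le k_0$ and $0\le n_0\le l_0\le n_1\le\cdots\le n_k\le l_k$; put $M(\mathbf n)=2n_0+\sum_{j<k}(2n_{j+1}-n_j-l_j)$. A \emph{chain of type $\mathbf n$} is a sequence of rational numbers $y_0,\dots,y_k$ such that $y_j$ has denominator at most $2^{n_j+1}$, $y_0\in[-1,2]$ and $|y_{j+1}-y_j|\le2\cdot2^{-n_j-l_j}$. By \eqref{eq:spacing} there are at most $12\cdot4^{n_0}+1\le13\cdot4^{n_0}$ choices for $y_0$ and, given $y_j$, at most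
\[
16\cdot2^{2n_{j+1}-n_j-l_j}+1\le17\cdot2^{2n_{j+1}-n_j-l_j}
\]
choices for $y_{j+1}$, since $2n_{j+1}\ge n_j+l_j$. So there are at most $13\cdot17^{k_0}2^{M(\mathbf n)}$ chains of type $\mathbf n$. Call $\mathbf n$ \emph{economical} if $M(\mathbf n)\le t_0(n_k+l_k+2)+2k_0$.

Let $n_*\ge1$ be an integer and $x\in\mathcal B\cap[0,1]$. Take $m_j,u_j,v_j$ from Lemma~\ref{lem:chain} and $k\le k_0$ from Lemma~\ref{lem:stop}. Put $n_j=\lfloor u_j\rfloor$, $l_j=\lfloor v_j\rfloor$, $y_j=c_{m_j}/d_{m_j}$. By \eqref{eq:chain}, $\mathbf n=(n_0,l_0,\dots,n_k,l_k)$ is a type with $n_k\ge n_*$. By (C1), $|x-y_j|<2^{-u_j-v_j}\le2^{-n_j-l_j}$, and $n_j+l_j$ is nondecreasing, so $y_0,\dots,y_k$ is a chain of type $\mathbf n$. Rounding changes each of the $k$ summands of $M_k$ upward by less than $2$, so $M(\mathbf n)\le M_k+2k<t_0(n_k+l_k+2)+2k_0$, and $\mathbf n$ is economical.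

Hence $\mathcal B\cap[0,1]$ is covered by the intervals of radius $2^{-n_k-l_k}$ about the endpoints $y_k$ of chains of economical types with $n_k\ge n_*$. For given $k$ and $(n_k,l_k)=(n,l)$ there are at most $(n+1)^{2k_0}$ types, as all other entries lie in $[0,n]$. The sum of the $t$th powers of the lengths is therefore
\[
\ll\sum_{n\ge n_*}\sum_{l\ge n}(n+1)^{2k_0}\,2^{-(t-t_0)(n+l)},
\]
with a constant depending on $t,t_0,k_0$. This tends to $0$ as $n_*\to\infty$, and so do the lengths. Thus $\dim(\mathcal B\cap[0,1])\le t$ for all $t>D^*$.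
\end{proof}

\section{Evaluation of the maximum: parts (2) and (3)}\label{sec:eval}

Put $y=\nu-\beta$ and $y_{\min}=\nu_{\min}-\beta=\frac{\beta-1}{h-1}$. As a function of $y$,
\[
D=\frac PQ,\qquad P(y)=(2h-1)y-\beta,\qquad Q(y)=(y+\beta)(hy-1)=hy^2+(h\beta-1)y-\beta,
\]
and $Q>0$ for $y\ge y_{\min}$, because $hy-1=C_\nu-1>0$. In $P'Q-PQ'$ the terms $(2h-1)(h\beta-1)y$ cancel, and there remains
\[
P'Q-PQ'=-h(2h-1)y^2+2h\beta y+h\beta(\beta-2)=-hf(y),\qquad f(y)=(2h-1)y^2-2\beta y-\beta(\beta-2).
\]
The quadratic $f$ has positive leading coefficient, $f(0)\le0$ and $f'(0)<0$. So it has exactly one positive zero $y_*$, it is negative on $(0,y_*)$ and positive on $(y_*,\infty)$. Thus $D$ increases for $y<y_*$ and decreases for $y>y_*$, and $D^*$ is attained at $\max(y_{\min},y_*)$. To compare the two points, write $z=h-1$ and $b=\beta-1$, so that $y_{\min}=b/z$. Then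
\[
z^2f(y_{\min})=(2z+1)b^2-2(b+1)bz-(b^2-1)z^2=(b-z)^2-b^2z^2=(b-z-bz)(b-z+bz).
\]
The last factor equals $b+z(b-1)>0$, as $b\ge1$. Therefore
\[
y_{\min}\ge y_*\iff z\le\frac b{1+b}\iff h\le2-\frac1\beta\iff\alpha\le2\beta^2,
\]
with equality on one side if and only if on the other.

\emph{Part (2).} If $\alpha\le2\beta^2$, the maximum is at $\nu=\nu_{\min}$, where $C_\nu=\nu-1$ and $D=\frac{\nu-2}{\nu(\nu-2)}$. So
\[
D^*=\frac1{\nu_{\min}}=\frac{h-1}{h\beta-1}=\frac{\alpha-\beta^2-\beta}{\beta(\alpha-2\beta)} .
\]

\emph{Part (3).} If $\alpha\ge2\beta^2$, the maximum is at $y_*$. There $P'Q=PQ'$ and $Q'(y_*)>0$, so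
\[
D^*=\frac{P'(y_*)}{Q'(y_*)}=\frac{2h-1}{2hy_*+h\beta-1}.
\]
Put $A=h\sqrt{2\beta}$ and $B=\sqrt{h(\beta-2)+1}$. Since $\beta^2+(2h-1)\beta(\beta-2)=2\beta B^2$, the quadratic formula gives $(2h-1)y_*=\beta+\sqrt{2\beta}\,B$, hence $2h(2h-1)y_*=2h\beta+2AB$. Expanding the products shows
\[
2h\beta+(2h-1)(h\beta-1)=2h^2\beta+h(\beta-2)+1=A^2+B^2,
\]
\[
(2h-1)(h\beta+1)=2h^2\beta-h(\beta-2)-1=A^2-B^2 .
\]
Multiplying numerator and denominator of $D^*$ by $2h-1$, we obtain
\[
D^*=\frac{(2h-1)^2}{A^2+2AB+B^2}=\Bigl(\frac{2h-1}{A+B}\Bigr)^2=\Bigl(\frac{A-B}{h\beta+1}\Bigr)^2 .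
\]
Now insert $h=(\alpha-\beta)/\beta^2$. Then $h\beta+1=\alpha/\beta$, $\beta A=(\alpha-\beta)\sqrt{2/\beta}$ and $\beta^2B^2=(\alpha-\beta)(\beta-2)+\beta^2=\alpha(\beta-2)+2\beta$, which gives the formula in part (3).

In both cases $D^*>0$, and $\dim\mathcal E=D^*$ by Proposition~\ref{prop:max}. Finally, $\mathcal E$ is countable in the cases of part (1) and has positive dimension in parts (2)--(4), which cover all remaining pairs. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Erdos}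
Erd\H{o}s, \emph{Representations of real numbers as sums and products of Liouville numbers}, Michigan Math. J. \textbf{9} (1962), 59--60.

\bibitem{Schleischitz}
Johannes Schleischitz, \emph{Metric results on sumsets and Cartesian products of classes of Diophantine sets}, arXiv:2002.08228 (2020).

\end{thebibliography}
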